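# Plane counts outside a stretched ellipsoid in $\mathbb{CP}^2$, and the degrees in which they drop

## 1. A count that is monotone up to degree 13 and not in degree 14

**Theorem 1.** For $a>1$ and $d\ge 1$ let $\mathbf T^a_d$ be the count of rigid pseudoholomorphic planes in class $d[L]$ in the symplectic completion of $\mathbb{CP}^2$ minus a small ellipsoid $E(\varepsilon,\varepsilon a)$, normalized for all real $a>1$ as in Section 2. Let $F_n$ be the Fibonacci numbers, $F_1=F_2=1$.

(i) $\mathbf T^a_{14}=392/5$ for all $a<29/4$ sufficiently close to $29/4$, and $\mathbf T^{29/4}_{14}=68$. So the statement "for each fixed $d$, $\mathbf T^a_d$ is nondecreasing as a function of $a\in\mathbb R_{>1}$" is false.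

(ii) For every $d\le 13$ the function $a\mapsto\mathbf T^a_d$ is nondecreasing on $(1,\infty)$. Hence $d=14$ is the least degree in which monotonicity fails.

(iii) For every $k\ge4$, at $a=F_{2k+1}/F_{2k-3}$ the function $\mathbf T^a_{F_{2k}}$ jumps down from
$$3+\frac{3(F_{2k-3}-3)F_{2k-4}}{F_{2k-2}}\quad\text{to}\quad 3 .$$
So monotonicity fails for infinitely many $d$, and the drops are unbounded. (For $k=4$: $\mathbf T^a_{21}$ drops from $21/4$ to $3$ at $a=34/5$.)

The monotonicity statement was posed as a conjecture, to prove or disprove; its source is Grigory Mikhalkin and Kyler Siegel, "Ellipsoidal superpotentials and stationary descendants", arXiv:2307.13252 (2023). The geometry enters through one recursion, recalled below, and everything after that is algebra. The tool is an exact formula for how all the counts change when $a$ crosses a rational number. It is Theorem 2, stated in Section 6 once its notation is in place.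

## 2. Two lists of orbits merged into one lattice path

**The geometry.** Let $E(\vec a)=\{z\in\mathbb C^n:\pi\sum_i|z_i|^2/a_i\le1\}$. For $a>1$ choose a symplectic embedding $E(\varepsilon,\varepsilon a)\hookrightarrow\mathbb{CP}^2$ with $\varepsilon>0$ small, remove its interior, and attach the negative end $\mathbb R_{\le0}\times\partial E(\varepsilon,\varepsilon a)$. The result is the symplectic completion $\widehat M_a$, and $\mathbf T^a_d$ is the count of rigid pseudoholomorphic planes in it in class $d[L]$. It is independent of $\varepsilon$ and of the embedding. These planes are negatively asymptotic to the Reeb orbit $\mathfrak o^a_{3d-1}$, where $\mathfrak o^a_k$ is the $k$-th Reeb orbit of $\partial E(1,a)$ in order of increasing action. Every such orbit is an iterate of one of two simple orbits, a short one of action $1$ and a long one of action $a$.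

**The path.** Ordering the orbits means merging the lists $1,2,3,\dots$ and $a,2a,3a,\dots$. After $k$ orbits, suppose that $i$ of them were short iterates and $j$ were long ones, and record $(i,j)$. The next candidates have actions $i+1$ and $a(j+1)$, and we take the short one when $i+1\le a(j+1)$.

**Definition.** Let $L_a$ be the line through $(0,-1)$ and $(a,0)$. The path $\Gamma^a=(\Gamma^a_0,\Gamma^a_1,\dots)$ in $\mathbb Z_{\ge0}^2$ starts at $(0,0)$, stays on or above $L_a$, and makes a unit step to the right whenever the new point is on or above $L_a$, and otherwise a unit step up.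

A point $(i,j)$ is on or above $L_a$ when $j\ge i/a-1$, that is, $i\le a(j+1)$, so this is the merging rule. If $\Gamma^a_k=(i,j)$ then $i+j=k$.

**Definition.** Let $\Gamma^a_k=(i,j)$. If $\Gamma^a_k-\Gamma^a_{k-1}=(1,0)$, then $\mathfrak o^a_k$ is the $i$-fold iterate of the short orbit and $\mathrm{mult}(\mathfrak o^a_k)=i$. If the step is $(0,1)$, then $\mathfrak o^a_k$ is the $j$-fold iterate of the long orbit and $\mathrm{mult}(\mathfrak o^a_k)=j$. For rational $a$ the same rules are the definition.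

For example, for $a=3/2$ the path begins $(0,0),(1,0),(1,1),(2,1),(3,1),(3,2),(4,2),(4,3),(5,3)$. The two orbits of action $3$ are ordered short first: $\mathfrak o_4$ is the $3$-fold short orbit (multiplicity $3$), and $\mathfrak o_5$ is the $2$-fold long orbit (multiplicity $2$).

**The recursion.** Write $(i,j)!=i!\,j!$, add pairs componentwise, and put $\widetilde{\mathbf T}^a_d=\mathrm{mult}(\mathfrak o^a_{3d-1})\,\mathbf T^a_d$. For all $d\ge1$ and all $a>1$,
$$\widetilde{\mathbf T}_d^a=(\Gamma^a_{3d-1})!\Big((d!)^{-3}-\sum_{\substack{k\ge2\\ d_1\ge\cdots\ge d_k\ge1\\ d_1+\cdots+d_k=d}}\frac{\widetilde{\mathbf T}^a_{d_1}\cdots\widetilde{\mathbf T}^a_{d_k}}{|\mathrm{Aut}(d_1,\dots,d_k)|\,\big(\sum_{s=1}^k\Gamma^a_{3d_s-1}\big)!}\Big),\tag{1}$$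
where $|\mathrm{Aut}(d_1,\dots,d_k)|$ is the number of permutations of the indices that fix the tuple. This recursion and the rule for $\mathrm{mult}$ are our only input. Formula (1) defines $\widetilde{\mathbf T}^a_d$, hence $\mathbf T^a_d=\widetilde{\mathbf T}^a_d/\mathrm{mult}(\mathfrak o^a_{3d-1})$, for every real $a>1$.

## 3. Degrees one and two by hand

For $d=1$ the sum in (1) is empty, so $\widetilde{\mathbf T}^a_1=(\Gamma^a_2)!$. If $1<a<2$, the path starts $(0,0),(1,0),(1,1)$, so $\widetilde{\mathbf T}_1=1$ with multiplicity $1$. If $a\ge2$, it starts $(0,0),(1,0),(2,0)$, so $\widetilde{\mathbf T}_1=2$ with multiplicity $2$. Hence $\mathbf T^a_1=1$ for all $a$: the jump of $\widetilde{\mathbf T}_1$ is cancelled by that of the multiplicity.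

For $d=2$ the only term of the sum is $(1,1)$, with $|\mathrm{Aut}|=2$. If $1<a<2$, the bracket is $\frac18-\frac{1}{2\cdot(2,2)!}=\frac18-\frac18=0$. If $a\ge2$, it is $\frac18-\frac{4}{2\cdot(4,0)!}=\frac18-\frac1{12}=\frac1{24}$. For $2\le a<5$ we have $\Gamma_5=(4,1)$, so $\widetilde{\mathbf T}_2=1$. For $a\ge5$ we have $\Gamma_5=(5,0)$, so $\widetilde{\mathbf T}_2=5$. For $2\le a<4$ the last step goes from $(3,1)$ to $(4,1)$, multiplicity $4$. For $4\le a<5$ it goes from $(4,0)$ to $(4,1)$, multiplicity $1$. For $a\ge5$ the multiplicity is $5$. So $\mathbf T^a_2$ equals $0$ on $(1,2)$, $\frac14$ on $[2,4)$, and $1$ on $[4,\infty)$.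

Two things happen here: at $a=2$ and $a=5$ the number $\widetilde{\mathbf T}_2$ changes, and at $a=4$ only the multiplicity does.

The first thing to try is to compare the two sides of a jump in (1) directly, by induction on $d$. Already at $a=2$, $d=2$ one sees the trouble. In the subtracted term $\widetilde{\mathbf T}_1^2/(2\,(2\Gamma_2)!)$ the numerator grows from $1$ to $4$ and the denominator from $8$ to $48$. Each term of the sum moves by two competing effects, the whole sum carries a minus sign, and the prefactor changes as well. In higher degree many such terms move at once, and no sign can be read off. We need an exact formula for the total change.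

## 4. Walls

**Where the path jumps.** We claim
$$\Gamma^a_k=(i_k,k-i_k),\qquad i_k=\Big\lfloor \tfrac{a}{a+1}(k+1)\Big\rfloor .\tag{2}$$
This is by induction on $k$. For $k=0$ both sides give $0$. A right step from $(i_k,k-i_k)$ is allowed iff $i_k+1\le a(k-i_k+1)=a(k+2)-a(i_k+1)$, that is, iff $i_k+1\le\frac a{a+1}(k+2)$. Since $\frac a{a+1}<1$, passing from $k$ to $k+1$ raises the floor in (2) by $0$ or $1$, and it rises exactly under this condition.

The function $a/(a+1)$ is continuous and increasing, so for fixed $k$ the point $\Gamma^a_k$ is right-continuous and piecewise constant in $a$. It jumps exactly at those $a=p/q$ (lowest terms) for which $\frac{p}{p+q}(k+1)$ is an integer, that is, $(p+q)\mid k+1$. Consequently, for fixed $d$, both $\widetilde{\mathbf T}^a_d$ and $\mathbf T^a_d$ are right-continuous and piecewise constant, with jumps only at the finitely many $p/q>1$ with $p+q\le3d$. We call every rational $p/q>1$ a wall. At a wall, a superscript $+$ denotes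 the value at $p/q$ (equivalently, just to the right) and a superscript $-$ the left limit. Then
$$i_k^+=\Big\lfloor\tfrac{p(k+1)}{p+q}\Big\rfloor,\quad i_k^-=\Big\lceil\tfrac{p(k+1)}{p+q}\Big\rceil-1;\qquad k+1=(p+q)s\ \Rightarrow\ \Gamma_k^-=(ps-1,qs),\ \Gamma_k^+=(ps,qs-1).\tag{3}$$
A function with these properties is nondecreasing iff its $+$ value is at least its $-$ value at every wall.

**A linear form on path points.** For $(i,j)=\Gamma_k^+$ at $p/q$ let $\rho$ be the remainder of $p(k+1)$ modulo $p+q$. Then $(p+q)i=p(k+1)-\rho$, so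
$$qi-pj=(p+q)i-pk=p-\rho\ \ge\ 1-q .\tag{4}$$

**Multiplicities at a wall.** The multiplicity in degree $d$ depends on $\Gamma_{3d-1}$ and $\Gamma_{3d-2}$, so there are three cases.

- If $3d=(p+q)s$: here $\Gamma^\pm_{3d-2}=(ps-1,qs-1)$, since $ps-\frac p{p+q}$ has floor $ps-1$ and is not an integer. By (3) the last step is up on the left and right on the right, so $\mathrm{mult}^-=qs$ and $\mathrm{mult}^+=ps$.
- If $3d-1=(p+q)s$: here $\Gamma^\pm_{3d-1}=(ps,qs)$, while $\Gamma_{3d-2}$ flips from $(ps-1,qs)$ to $(ps,qs-1)$. So $\mathrm{mult}^-=ps$ and $\mathrm{mult}^+=qs<ps$.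
- Otherwise the multiplicity does not change.

**Data of a wall.** Fix a wall $p/q>1$. Let $s_0=1$ if $3\mid p+q$ and $s_0=3$ otherwise, and put
$$(P,Q)=s_0(p,q),\qquad e=\tfrac{P+Q}3,\qquad U=x^Py^Qz^e .$$
So $p+q=3e$ if $3\mid p+q$, and $p+q=e$ otherwise; in both cases $(p+q)\mid3d\iff e\mid d$. For example, the wall $13/2$ has $(P,Q)=(13,2)$, $e=5$; the wall $7$ has $(P,Q)=(21,3)$, $e=8$. Since $3e=s_0(p+q)$, formula (3) gives
$$\Gamma^\pm_{k+3e}=\Gamma^\pm_k+(P,Q),\qquad \Gamma^-_{3em-1}=(Pm-1,Qm),\qquad \Gamma^+_{3em-1}=(Pm,Qm-1).\tag{5}$$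
For $0<r<e$ the point $\Gamma_{3r-1}$ does not jump; write $\Gamma^\pm_{3r-1}=(i_r,j_r)$ and $\ell_r=Qi_r-Pj_r$. If $d=em$, then $3d=(p+q)s_0m$, so $\mathrm{mult}^-=Qm$ and $\mathrm{mult}^+=Pm$.

## 5. The recursion as a constant term

**From the recursion to an exponential.** Let $\Phi:\mathbb Q[x,y][[z]]\to\mathbb Q[[z]]$ be the $\mathbb Q[[z]]$-linear map, applied to each coefficient of a power of $z$, with $\Phi(x^iy^j)=\frac1{i!j!}$. Write $x^{(i,j)}=x^iy^j$ and
$$F^a=\sum_{d\ge1}\widetilde{\mathbf T}^a_d\,x^{\Gamma^a_{3d-1}}z^d .$$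
In $e^{F}=\sum_kF^k/k!$ a multiset $\{d_1,\dots,d_k\}$ arises from $k!/|\mathrm{Aut}|$ ordered tuples, so its contribution to $\Phi(e^F)$ is $\prod\widetilde{\mathbf T}_{d_s}/\big(|\mathrm{Aut}|(\sum\Gamma_{3d_s-1})!\big)$. The $k=1$ term is $\widetilde{\mathbf T}_d/(\Gamma_{3d-1})!$. Moving the sum in (1) to the left side, we see that (1) for all $d$ says exactly
$$\Phi(e^{F^a})=\sum_{d\ge0}\frac{z^d}{(d!)^3}.\tag{6}$$
Given the exponents $\Gamma_{3d-1}$, equation (6) determines the coefficients one degree at a time. It also holds for the left limit $F^-$ at a wall, because for each $d$ all data of degree at most $d$ are constant just to the left of the wall.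

**From $\Phi$ to a constant term.** Let $\mathcal A=\mathbb Q[[x^{-1},y^{-1}]][x,y]$. Its elements are formal sums of monomials $x^iy^j$, $(i,j)\in\mathbb Z^2$, with $i$ and $j$ bounded above; each coefficient of a product is then a finite sum. Let $R=\mathcal A[[z]]$, and let $\mathrm{CT}:R\to\mathbb Q[[z]]$ take the constant term in $x,y$. Put $v=\frac1x+\frac1y$. Then $e^v=\sum_{a,b\ge0}\frac{x^{-a}y^{-b}}{a!\,b!}\in\mathcal A$, and $\mathrm{CT}(e^vx^iy^j)=\frac1{i!j!}$, so
$$\Phi(G)=\mathrm{CT}(e^vG)\qquad(G\in\mathbb Q[x,y][[z]]).\tag{7}$$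
For instance $\Phi(x^2y)=\mathrm{CT}(e^vx^2y)$ picks the coefficient $\frac12$ of $x^{-2}y^{-1}$ in $e^v$. So $\Phi(e^F)=\mathrm{CT}(e^{v+F})$, and the object to follow is $W=v+F=\frac1x+\frac1y+F$.

## 6. Crossing a wall by a substitution that preserves constant terms

By (5), at a wall the term of $F$ of degree $em$ has exponent $(-1,0)+m(P,Q)$ on the left and $(0,-1)+m(P,Q)$ on the right. So on the left these terms are $x^{-1}U^m$ times coefficients, and combine with $\frac1x$ in $W$. On the right they are $y^{-1}U^m$ times coefficients, and combine with $\frac1y$. We therefore look for a substitution that fixes $U$, preserves constant terms, and turns $x^{-1}(1+\cdots)$ into $x^{-1}$. The candidate is $x\mapsto xg^Q$, $y\mapsto yg^{-P}$ with $g$ a series in $U$: it fixes $x^Py^Q$. Put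
$$A^\pm(U)=1+\sum_{m\ge1}\widetilde{\mathbf T}^\pm_{em}U^m,\qquad B_r^\pm(U)=\sum_{m\ge0}\widetilde{\mathbf T}^\pm_{r+em}U^m\quad(0<r<e).$$

**Theorem 2 (wall-crossing).** At every wall $p/q>1$,
$$A^+=(A^-)^{P/Q},\qquad B_r^+=B_r^-\cdot(A^-)^{\ell_r/Q}\quad(0<r<e).\tag{8}$$
Equivalently, with $g=(A^-)^{1/Q}$ and $\theta(x^iy^j)=x^iy^jg^{Qi-Pj}$,
$$\tfrac1x+\tfrac1y+F^+=\theta\big(\tfrac1x+\tfrac1y+F^-\big).\tag{9}$$

**Step 1: $\theta$ is a ring homomorphism of $R$ that preserves constant terms.** Here $g\in1+U\mathbb Q[[U]]$, and $\theta$ is extended termwise, fixing $z$. Write $\ell(i,j)=Qi-Pj$, so $\ell(P,Q)=0$, and for $f\in R$ let $c_{n;i,j}$ be the coefficient of $x^iy^jz^n$. Multiplication by $U^m$ shifts exponents by $m(P,Q)$ and does not change $\ell$. So the coefficient of $x^iy^jz^n$ in $\theta(f)$ is the finite sum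
$$\sum_{m\ge0,\ em\le n}c_{n-em;\,i-mP,\,j-mQ}\cdot[U^m]\,g^{\ell(i,j)} .$$
Thus $\theta(f)$ is a well-defined element of $R$. It is multiplicative on monomials, hence on $R$ because all coefficients are finite sums, and $\theta(U)=U$. For $(i,j)=(0,0)$ we have $g^{0}=1$, only $m=0$ contributes, and we get $c_{n;0,0}$. Hence $\mathrm{CT}\circ\theta=\mathrm{CT}$.

**Step 2: $\theta(e^v)=e^v\,e^{\theta(v)-v}$.** The exponential $e^{\theta(v)}$ is not an obvious object, so we spell this out. Write $\theta(x^{-1})=x^{-1}g^{-Q}=x^{-1}+s$ and $\theta(y^{-1})=y^{-1}g^{P}=y^{-1}+t$ with $s,t\in zR$. By the termwise definition,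
$$\theta(e^v)=\sum_{a,b}\frac{(x^{-1}+s)^a(y^{-1}+t)^b}{a!\,b!}=\sum_{a}\frac{(x^{-1}+s)^a}{a!}\cdot\sum_b\frac{(y^{-1}+t)^b}{b!}.$$
Expand $\frac{(x^{-1}+s)^a}{a!}=\sum_{b+c=a}\frac{x^{-b}}{b!}\frac{s^c}{c!}$. For a given power of $z$ only finitely many $c$ matter, and for each of these the coefficient of a given monomial involves finitely many $b$. So the first factor is $e^{1/x}e^s$. Likewise the second is $e^{1/y}e^t$, and $s+t=\theta(v)-v$.

**Step 3: a second solution of (6).** Put $F'=\theta(v+F^-)-v$. By (7), Step 1 and Step 2, and since $\theta(e^{F^-})=e^{\theta(F^-)}$ ($\theta$ is a homomorphism and does not lower the order in $z$),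
$$\Phi(e^{F^-})=\mathrm{CT}(e^ve^{F^-})=\mathrm{CT}\big(\theta(e^v)\,\theta(e^{F^-})\big)=\mathrm{CT}\big(e^v\,e^{\theta(v)-v}\,e^{\theta(F^-)}\big)=\mathrm{CT}(e^ve^{F'}).$$

**Step 4: $F'$ has the exponents of the right side.** We compute the three groups of terms of $\theta(v+F^-)$.

The terms of $F^-$ with $d=em$ are $\widetilde{\mathbf T}^-_{em}x^{-1}U^m$. Together with $\frac1x$ they form $x^{-1}A^-$, and $\theta(x^{-1}A^-)=x^{-1}g^{-Q}A^-=x^{-1}$.

Next, $\theta(y^{-1})=y^{-1}g^P=y^{-1}+\sum_{m\ge1}\big([U^m]g^P\big)x^{Pm}y^{Qm-1}z^{em}$, and these exponents are $\Gamma^+_{3em-1}$ by (5).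

Finally, the terms with $d\equiv r$ modulo $e$ are $x^{i_r}y^{j_r}z^rB_r^-(U)$, because $\Gamma^-_{3(r+em)-1}=(i_r,j_r)+m(P,Q)$. Their image is $x^{i_r}y^{j_r}z^rB_r^-g^{\ell_r}$, again with exponents $(i_r,j_r)+m(P,Q)=\Gamma^+_{3(r+em)-1}$.

So $F'=\sum_dc_d\,x^{\Gamma^+_{3d-1}}z^d$ lies in $\mathbb Q[x,y][[z]]$, and by Step 3 and (7), $\Phi(e^{F'})=\sum_dz^d/(d!)^3$. By uniqueness in (6), $F'=F^+$. This is (9), and reading off coefficients gives $A^+=g^P$ and $B^+_r=B_r^-g^{\ell_r}$, which is (8). $\square$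

**Consequences used below.** Call the wall non-effective modulo $z^{D+1}$ if $\widetilde{\mathbf T}^-_{em}=0$ for all $m\ge1$ with $em\le D$. Then $g\equiv1$, so
$$\text{at a wall that is non-effective modulo }z^{D+1},\qquad F^+\equiv F^-\pmod{z^{D+1}} .\tag{10}$$
In particular, walls with $e>D$ are non-effective modulo $z^{D+1}$. A wall is non-effective if this holds for all $D$; otherwise it is effective. Comparing coefficients of $U$ in (8),
$$\widetilde{\mathbf T}^+_e=\tfrac PQ\,\widetilde{\mathbf T}^-_e,\qquad \widetilde{\mathbf T}^+_{e+r}=\widetilde{\mathbf T}^-_{e+r}+\tfrac{\ell_r}{Q}\,\widetilde{\mathbf T}^-_e\,\widetilde{\mathbf T}^-_r\quad(0<r<e).\tag{11}$$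

## 7. Integer walls never decrease a count

With (8) in hand one can try to prove monotonicity wall by wall. On integer walls this works.

**Lemma 3.** Let $p\ge2$ be an integer wall (so $q=1$) and suppose $\widetilde{\mathbf T}^-_d\ge0$ for all $d\le D$. Then for $d\le D$: $\widetilde{\mathbf T}^+_d\ge\widetilde{\mathbf T}^-_d$ if $e\nmid d$, and $\mathbf T^+_d\ge\mathbf T^-_d\ge 0$ if $e\mid d$.

*Proof.* Here $\ell_r/Q=i_r-pj_r$ is an integer, and it is $\ge0$ by (4) with $q=1$. So $B_r^+=B_r^-\cdot(A^-)^{i_r-pj_r}$ is, up to degree $D$, coefficientwise at least $B_r^-$, since $A^-$ has constant term $1$ and nonnegative coefficients. For $d=em$ we have $\widetilde{\mathbf T}^+_{em}=[U^m](A^-)^p\ge p\,\widetilde{\mathbf T}^-_{em}$ (take the $U^m$ term from one factor and $1$ from the others). Divide by $\mathrm{mult}^+=Pm=p\cdot Qm=p\,\mathrm{mult}^-$. $\square$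

For $q\ge2$ the argument stops at one place: (4) only gives $qi-pj\ge1-q$, so $\ell_r$ can be negative. This happens exactly when $j_r\ge1$ and $i_r/j_r<p/q$. By (11), if $\ell_r<0$ and $\widetilde{\mathbf T}^-_e,\widetilde{\mathbf T}^-_r>0$, then $\widetilde{\mathbf T}_{e+r}$ strictly decreases, and if the multiplicity stays the same, so does $\mathbf T_{e+r}$. It remains to find such a wall.

## 8. Crossing every wall from $1$ to $29/4$

We prove Theorem 1(i) by crossing all relevant walls in order. A wall can be effective only if $e$ divides some $d$ with $\widetilde{\mathbf T}^-_d\ne0$.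

**Step 1: $1<a<2$.** Here $\Gamma_2=(1,1)$, and $\Phi(e^{xyz})=\sum_d\frac{z^d}{d!\,(d!)^2}=\sum_d\frac{z^d}{(d!)^3}$. By uniqueness in (6), $\widetilde{\mathbf T}_1=1$ and all other $\widetilde{\mathbf T}_d$ vanish.

**Step 2: the wall $2$**, $(P,Q)=(2,1)$, $e=1$. Here $A^-=1+U$, $A^+=(1+U)^2$. So $\widetilde{\mathbf T}_1=2$, $\widetilde{\mathbf T}_2=1$, and the others are $0$, in agreement with Section 3.

**Step 3: nothing happens on $(2,5)$.** An effective wall needs $e\in\{1,2\}$, that is, $p+q=3$ or $p+q=6$ (the option $p+q=e\le2$ gives no fraction greater than $1$). The only such fractions greater than $1$ are $2/1$ and $5/1$. Modulo $z^{D+1}$ only the finitely many walls with $e\le D$ count; crossing them in increasing order, we meet no effective one. This holds for every $D$.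

**Step 4: the wall $5$**, $(P,Q)=(5,1)$, $e=2$. Here $A^-=1+U$, $A^+=(1+U)^5$. For $r=1$ the point is $(2,0)$, $\ell_1=2$, so $B_1^+=2(1+U)^2$. The nonzero values are now
$$\widetilde{\mathbf T}_1,\widetilde{\mathbf T}_2,\widetilde{\mathbf T}_3,\widetilde{\mathbf T}_4,\widetilde{\mathbf T}_5,\widetilde{\mathbf T}_6,\widetilde{\mathbf T}_8,\widetilde{\mathbf T}_{10}=2,5,4,10,2,10,5,1 .$$

**Step 5: nothing happens on $(5,13/2)$.** An effective wall needs $e\in\{1,2,3,4,5,6,8,10\}$. If $3\mid p+q=3e$, then $5<p/q<13/2$ reads $2q<e<\frac52q$: no integer for $q=1,2$; $e=7$ for $q=3$; $e=9$ for $q=4$; $e>10$ for $q\ge5$. If $3\nmid p+q=e$, then $6q<e<\frac{15}2q$: $e=7$ for $q=1$, and $e>12$ for $q\ge2$. None is in the list.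

**Step 6: the wall $13/2$**, $(P,Q)=(13,2)$, $e=5$. Here $A^-=1+2U+U^2$, so $g=1+U$. The points for $r=1,2,3,4$ are $(2,0),(5,0),(7,1),(10,1)$, and $\ell_r=2i_r-13j_r=4,10,1,7$. Hence
$$A^+=(1+U)^{13},\quad B_1^+=(2+10U)(1+U)^4,\quad B_2^+=5(1+U)^{10},\quad B_3^+=(4+5U)(1+U),\quad B_4^+=10(1+U)^7 .$$
Expanding up to degree $14$:

| $d$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $\widetilde{\mathbf T}_d$ | 2 | 5 | 4 | 10 | 13 | 18 | 50 | 9 | 70 | 78 | 52 | 225 | 5 | 210 |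

**Step 7: which walls lie in $(13/2,29/4)$, modulo $z^{15}$.** Only $e\le14$ matters. If $3\mid p+q=3e$, then $\frac52q<e<\frac{11}4q$: no integer for $q=1,2,4$; for $q=3$, $e=8$ and $p=21$, not coprime to $3$; for $q=5$, $e=13$ and $p=34$; for $q\ge6$, $e>15$ or $e$ would be at most $15$ only if $\frac52 q<15$, which fails. If $3\nmid p+q=e$, then $\frac{15}2q<e<\frac{33}4q$: for $q=1$, $e=8$ and $p=7$; for $q\ge2$, $e>15$. So only $34/5$ and $7$ remain.

**Step 8: the wall $34/5$**, $(P,Q)=(34,5)$, $e=13$. By (11), $\widetilde{\mathbf T}_{13}=\frac{34}5\cdot5=34$. For $r=1$ the point is $(2,0)$, $\ell_1=10$, so $\widetilde{\mathbf T}_{14}=210+\frac{10}5\cdot5\cdot2=230$.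

**Step 9: the wall $7$**, $(P,Q)=(21,3)$, $e=8$, $\widetilde{\mathbf T}^-_8=9$. The points for $r=1,\dots,6$ are $(2,0),(5,0),(7,1),(10,1),(13,1),(15,2)$, with $\ell_r/Q=i_r-7j_r=2,5,0,3,6,1$. By (11), $\widetilde{\mathbf T}_8=63$ and
$$\widetilde{\mathbf T}_9=70+36=106,\qquad \widetilde{\mathbf T}_{10}=78+225=303,\qquad \widetilde{\mathbf T}_{11}=52+0=52,$$
$$\widetilde{\mathbf T}_{12}=225+270=495,\qquad \widetilde{\mathbf T}_{13}=34+702=736,\qquad \widetilde{\mathbf T}_{14}=230+9\cdot18=392 .$$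

**Step 10: the wall $29/4$**, $(P,Q)=(29,4)$, $e=11$. Just to the left, $\widetilde{\mathbf T}_{11}=52$, $\widetilde{\mathbf T}_3=4$, $\widetilde{\mathbf T}_{14}=392$. For $r=3$: $9\cdot\frac{29}{33}=7.9\ldots$, so $\Gamma_8=(7,1)$ and $\ell_3=4\cdot7-29=-1$. This is the negative exponent we were looking for. By (11),
$$\widetilde{\mathbf T}^+_{14}=392-\tfrac14\cdot52\cdot4=340 .$$

**Step 11: the multiplicity.** The orbit is $\mathfrak o_{41}$. At $29/4$, $\frac{29\cdot42}{33}=36.9\ldots$ and $\frac{29\cdot41}{33}=36.03\ldots$ are not integers. So $\Gamma^\pm_{41}=(36,5)$ and $\Gamma^\pm_{40}=(36,4)$; the last step is up, and the multiplicity is $5$ on both sides. Therefore $\mathbf T_{14}^a=\frac{392}5=78.4$ for $a$ just below $29/4$, and $\mathbf T^{29/4}_{14}=\frac{340}5=68$. This proves Theorem 1(i). $\square$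

**A check against known values.** For $a$ sufficiently large write $\mathbf T_d$ for $\mathbf T_d^a$; then $\mathrm{mult}=3d-1$, and the values $\mathbf T_3=4$, $\mathbf T_4=26$, $\mathbf T_5=217$ are given. Above $13/2$ the only walls with $e\le5$ are $8,11,14$ (with $e=3,4,5$). At $8$: $\widetilde{\mathbf T}_3=8\cdot4=32$, $\widetilde{\mathbf T}_4=10+2\cdot4\cdot2=26$, $\widetilde{\mathbf T}_5=13+5\cdot4\cdot5=113$. At $11$: $\widetilde{\mathbf T}_4=11\cdot26$, $\widetilde{\mathbf T}_5=113+2\cdot26\cdot2=217$. At $14$: $\widetilde{\mathbf T}_5=14\cdot217$. Dividing by $8,11,14$ gives $4,26,217$.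

## 9. No drop in degrees up to 13

We prove Theorem 1(ii). Only walls with $p+q\le39$ matter; we cross them in increasing order, looking only at $d\le13$, and show at each wall: if all $\widetilde{\mathbf T}^-_d\ge0$ for $d\le 13$, then

- (I) $\widetilde{\mathbf T}^+_d\ge\widetilde{\mathbf T}^-_d$ whenever $e\nmid d$;
- (II) $\mathbf T^+_d\ge\mathbf T^-_d\ge0$ whenever $e\mid d$.

This suffices. Nonnegativity is passed on to the next wall, and it holds on $(1,2)$ by Step 1 of Section 8. If $e\nmid d$, then $(p+q)\nmid 3d$, so by Section 4 the multiplicity stays the same or decreases, and (I) gives $\mathbf T^+_d\ge\mathbf T^-_d$. If $e\mid d$, use (II).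

**Case $q=1$.** This is Lemma 3.

**Case $q\ge2$ and $p/q\le13/2$.** By Section 8 the effective walls in $(1,13/2]$ are $2$, $5$ and $13/2$. (On $(1,2)$ only $\widetilde{\mathbf T}_1\ne0$, and $e=1$ forces $p/q=2$.) At a non-effective wall nothing changes in $\widetilde{\mathbf T}$, and $\widetilde{\mathbf T}^\pm_{em}=0$, so (I) and (II) hold. At $13/2$ we have $g=1+U$ and all $\ell_r>0$, which gives (I). For (II): $\mathbf T_5$ goes from $\frac22$ to $\frac{13}{13}$, and $\mathbf T_{10}$ from $\frac14$ to $\frac{78}{26}=3$.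

**Case $q\ge2$ and $p/q>13/2$.** For $d=e$, (11) gives $\widetilde{\mathbf T}_e^+=\frac PQ\widetilde{\mathbf T}_e^-$ with multiplicities $P$ and $Q$, so $\mathbf T_e^+=\mathbf T_e^-$. Any other change happens in degrees $d>e$, so we may assume $e\le12$. Now $p+q>\frac{15}2q\ge15$, so $p+q\ne e$; hence $3\mid p+q=3e\le36$. Thus $\frac{15}{2}q<36$, so $q\le4$. If $3\mid q$ then also $3\mid p$, which is excluded; so $q\in\{2,4\}$. Also $e>\frac52q$. Since $s_0=1$, (4) applies with $k+1=3r$: the remainder $\rho$ of $3rp$ modulo $3e$ is a multiple of $3$, so $\rho\le3e-3$ and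
$$\ell_r=p-\rho\ge p-3e+3=3-q .$$

For $q=2$: $e>5$, and $p=3e-2$ must be odd, so $e\in\{7,9,11\}$. Then $2e>13$, only (11) is relevant, and $\ell_r\ge1$. So (I) holds, and (II) concerns only $d=e$, done above.

For $q=4$: $10<e\le12$, and $p=3e-4$ must be odd, so $e=11$, $p=29$. Again $2e>13$. For $d\le13$ only $r=1,2$ occur in (11), with points $(2,0),(5,0)$ and $\ell_r=8,20>0$. $\square$

The last wall is the one from Section 8; degree $14=11+3$ is where $r=3$ first enters.

## 10. A sequence of walls where everything is a power of $1+U$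

For Theorem 1(iii) a table is not enough: we need infinitely many walls. In Section 8 the walls $2,5,13/2$ showed a pattern: $A^-=1+U,\ 1+U,\ (1+U)^2$, each time $(1+U)^Q$. Moreover $\widetilde{\mathbf T}_{13}=5$ just before $34/5$, which fits $(1+U)^5$. We now prove that this continues.

**The numbers.** Extend the Fibonacci numbers to negative indices ($F_0=0$, $F_{-1}=1$, $F_{-3}=2$). For $k\ge0$ put
$$P_k=F_{2k+1},\quad Q_k=F_{2k-3},\quad \gamma_k=(P_k,Q_k),\quad e_k=F_{2k-1},\quad \ell_k(i,j)=Q_ki-P_kj,$$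
and $a_k=P_k/Q_k$ for $k\ge1$. So $\gamma_0,\gamma_1,\ldots=(1,2),(2,1),(5,1),(13,2),(34,5),\dots$. We need the following facts.

- $F_{n+2}+F_{n-2}=(2F_n+F_{n-1})+(F_n-F_{n-1})=3F_n$. Hence $P_k+Q_k=3e_k$ and $\gamma_{k+1}=3\gamma_k-\gamma_{k-1}$. Also $e_k=Q_{k+1}$, and $e_k=P_{k-1}$ for $k\ge1$.
- $\ell_k(\gamma_{k+1})=3$ for $k\ge0$ and $\ell_k(\gamma_{k-1})=-3$ for $k\ge1$. Indeed $\ell_0(\gamma_1)=4-1=3$; by antisymmetry $\ell_k(\gamma_{k-1})=-\ell_{k-1}(\gamma_k)$; and $\ell_k(\gamma_{k+1})=\ell_k(3\gamma_k-\gamma_{k-1})=-\ell_k(\gamma_{k-1})$. By the recursion for $\gamma$, all $\ell_k(\gamma_j)\in3\mathbb Z$. Also $a_1<a_2<\cdots$.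
- $P_kQ_k=e_k^2+1$. With $P_{k+1}=3e_{k+1}-Q_{k+1}=3P_k-e_k$ and $Q_{k+1}=e_k$ we get $3=Q_kP_{k+1}-P_kQ_{k+1}=3P_kQ_k-e_k(P_k+Q_k)=3P_kQ_k-3e_k^2$.
- $\gcd(P_k,Q_k)=1$. A common prime divisor divides $3e_k$ and $e_k^2+1$. It is not $3$, since $-1$ is not a square modulo $3$; so it divides $e_k$, hence $1$.
- Put $v_k=(0,-1)+P_k\gamma_k$. Then
$$v_k+(1,0)=(P_k^2+1,\,P_kQ_k-1)=(e_{k+1}^2+1,\,e_k^2)=(P_{k+1}Q_{k+1},Q_{k+1}^2)=Q_{k+1}\gamma_{k+1}.\tag{12}$$

Let $\Delta_k$ be the triangle with vertices $(-1,0)$, $(0,-1)$, $v_k$. By (12), its side from $(0,-1)$ to $v_k$ consists of $P_k$ steps $\gamma_k$, and its side from $(-1,0)$ to $v_k$ of $Q_{k+1}$ steps $\gamma_{k+1}$. At the wall $a_k$ we have $3\mid P_k+Q_k$, so $(P,Q)=\gamma_k$ and $e=e_k$.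

**Dropping $z$.** Put $W^a=\frac1x+\frac1y+F^a$. Every monomial of $W^a$ is $x^iy^jz^{(i+j+1)/3}$, so $z$ carries no extra information, and we set $z=1$ whenever $F^a$ is a polynomial. Put $U_k=x^{P_k}y^{Q_k}$ and
$$\theta_k(x^iy^j)=x^iy^j(1+U_k)^{\ell_k(i,j)} .$$

**Example.** On $[2,5)$: $W=\frac1x+\frac{(1+x^2y)^2}y$. On $[5,13/2)$: $W=\frac1x+2x^2(1+x^5y)^2+\frac{(1+x^5y)^5}{y}$. In the latter, the terms on the side from $(-1,0)$ to $v_2=(25,4)$ are $x^{-1}+2x^{12}y^2+x^{25}y^4=x^{-1}(1+x^{13}y^2)^2$. This is the $A^-$ of the next wall.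

If the support of $W$ lies in $\Delta_{k-1}$, then $A^-$ at $a_k$ has degree at most $Q_k$, and one can keep track of its end coefficients, but this does not fix the middle ones. The extra information is a divisibility: after dividing by $(1+U_k)^{Q_k}$ the expression must still be a Laurent polynomial. It comes from the following lemma, a case of the Laurent phenomenon (Fomin–Zelevinsky, *Cluster algebras I*, J. AMS 15 (2002)); this case has a short direct proof.

**Lemma 4.** Define $X_n\in\mathbb Q(X_0,X_1)$, $n\in\mathbb Z$, by $X_{n-1}X_{n+1}=X_n^3+1$. Then the ring $\mathbb Z[X_{n-1},X_n,X_{n+1},X_{n+2}]$ does not depend on $n$. Hence all $X_m$ lie in $\mathbb Z[X_n^{\pm1},X_{n+1}^{\pm1}]$ for every $n$.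

*Proof.* The sequence is well defined: inductively, in both directions, each pair $(X_n,X_{n+1})$ generates the field, so it is algebraically independent, and no $X_n$ and no $X_n^3+1$ vanishes. Multiply $X_{n-1}X_{n+1}=X_n^3+1$ by $X_{n+2}^3$ and use $X_nX_{n+2}=X_{n+1}^3+1$:
$$X_{n-1}X_{n+1}X_{n+2}^3=(X_{n+1}^3+1)^3+X_{n+2}^3 .$$
Since $X_{n+1}X_{n+3}=X_{n+2}^3+1=X_{n-1}X_{n+1}X_{n+2}^3-\big((X_{n+1}^3+1)^3-1\big)$, division by $X_{n+1}$ gives
$$X_{n+3}=X_{n-1}X_{n+2}^3-X_{n+1}^8-3X_{n+1}^5-3X_{n+1}^2 .$$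
So the ring for $n+1$ is contained in the ring for $n$. The recurrence is symmetric under reversing the indices, so also $X_{n-2}$ lies in the ring for $n$, and the ring for $n-1$ is contained in the ring for $n$. Hence all these rings are equal. Finally $X_{n-1}=(X_n^3+1)/X_{n+1}$ and $X_{n+2}=(X_{n+1}^3+1)/X_n$ are Laurent polynomials in $X_n,X_{n+1}$. $\square$

**Proposition 5.** For $k\ge1$, $W^a=:W_k$ is constant for $a\in[a_k,a_{k+1})$. It is a Laurent polynomial supported in $\Delta_k$, with coefficient $1$ at $v_k$. Moreover: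

(a) the part of $W_k$ on the edge $[(0,-1),v_k]$ is $y^{-1}(1+U_k)^{P_k}$;

(b) the part of $W_k$ on the edge $[(-1,0),v_k]$ is $x^{-1}(1+U_{k+1})^{Q_{k+1}}$;

(c) $W_{k+1}=\theta_{k+1}W_k$.

**Step 1: the iterated substitution stays Laurent.** Let $W_0=\frac1x+\frac1y+xy$ and $W'_k=\theta_k\cdots\theta_1W_0$, at first only a rational function. Let $M_k=U_k^{-1/3}$ be the formal monomial with exponent $-\gamma_k/3$. From $\gamma_{k-1}+\gamma_{k+1}=3\gamma_k$ we get $M_{k-1}M_{k+1}=M_k^3$. So all $M_k$ lie in the group of monomials generated by $M_0,M_1$, and any two consecutive ones generate it. It contains all $x^iy^j$, because $x^{-1}=M_1^2M_0^{-1}$ and $y^{-1}=M_0^2M_1^{-1}$. Since $\ell_k(\gamma_j)\in3\mathbb Z$, $\ell_k$ is an integer on all these monomials, and $\theta_k$ acts on $\mathbb Q(M_0,M_1)$ as a field automorphism: it fixes $U_k$, and replacing the exponent $\ell_k$ by $-\ell_k$ gives the inverse. It fixes $M_k$, and since $\ell_k(-\gamma_{k-1}/3)=1$,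
$$\theta_k(M_{k-1})=M_{k-1}(1+M_k^{-3})=\frac{M_k^3+1}{M_{k+1}} .$$
Let $\iota_k:\mathbb Q(X_0,X_1)\to\mathbb Q(M_0,M_1)$ be the isomorphism with $X_k\mapsto M_k$, $X_{k+1}\mapsto M_{k+1}$. Then $\iota_k(X_{k-1})=(M_k^3+1)/M_{k+1}$, so $\theta_k\circ\iota_{k-1}$ and $\iota_k$ agree on $X_{k-1}$ and $X_k$. Hence
$$\theta_k\circ\iota_{k-1}=\iota_k .$$
Since $xy=M_0^{-1}M_1^{-1}$, we have $W_0=\iota_0(w)$ with
$$w=\frac{X_0^3+X_1^3+1}{X_0X_1}=X_{-1}X_2-X_0^2X_1^2 ;$$
the second equality holds because $X_{-1}X_2=(X_0^3+1)(X_1^3+1)/(X_0X_1)$. By Lemma 4, $w\in\mathbb Z[X_k^{\pm1},X_{k+1}^{\pm1}]$ for each $k$. So $W'_k=\iota_k(w)$ is a Laurent polynomial in $M_k,M_{k+1}$.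

**Step 2: start of the induction.** On $[2,5)=[a_1,a_2)$ we have $W_1=\frac1x+\frac{(1+x^2y)^2}y$ by Section 8. It equals $W_1'$: here $\theta_1(x^iy^j)=x^iy^j(1+x^2y)^{i-2j}$ sends $\frac1x+xy=x^{-1}(1+x^2y)$ to $x^{-1}$ and $y^{-1}$ to $y^{-1}(1+x^2y)^2$. The support is in $\Delta_1$, $v_1=(4,1)$ has coefficient $1$, and (a) holds for $k=1$.

Now let $k\ge2$ and assume that $W^a=W_{k-1}=W'_{k-1}$ on $[a_{k-1},a_k)$, supported in $\Delta_{k-1}$, with coefficient $1$ at $v_{k-1}$.

**Step 3: crossing $a_k$; identification of $A^-$.** On $\Delta_{k-1}$ the function $\ell_k$ takes the value $-Q_k$ at $(-1,0)$ and at $v_{k-1}=(-1,0)+Q_k\gamma_k$, and $P_k$ at $(0,-1)$. So its minimum $-Q_k$ is attained on the edge $[(-1,0),v_{k-1}]$, and its maximum only at $(0,-1)$. The lattice points of that edge are $(-1,0)+m\gamma_k$ with $0\le m\le Q_k$, because $\gamma_k$ is primitive. The terms there are $x^{-1}$ and, for $m\ge1$, those of exponent $(mP_k-1,mQ_k)$; these have degree $d=e_km$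 and coefficient $\widetilde{\mathbf T}^-_{e_km}$. So this part of $W_{k-1}$ is $x^{-1}A^-(U_k)$, and $A^-$ is a polynomial of degree $Q_k$ with constant and top coefficient $1$.

Lattice points with the same $\ell_k=c$ differ by multiples of $\gamma_k$. So $W_{k-1}=\sum_c\mu_cB_c(U_k)$ with $\mu_c$ the lowest monomial on the line $\ell_k=c$, $B_c\in\mathbb Q[U]$ and $B_c(0)\ne0$. Then
$$W'_k=\theta_kW_{k-1}=\sum_c\mu_c(1+U_k)^cB_c(U_k).$$
The monomial $M_{k+1}$ has $\ell_k=-1$ and $M_k$ has $\ell_k=0$, so $\mu_c$ is $M_{k+1}^{-c}$ times a power of $M_k$. The displayed sum is therefore the expansion of $W_k'$ in powers of $M_{k+1}$ with coefficients in $\mathbb Q(M_k)$. Such an expansion is unique. By Step 1 each coefficient is a Laurent polynomial in $M_k$, so each $(1+U_k)^cB_c(U_k)$ is one, where $U_k=M_k^{-3}$. For $c<0$ it then has no pole at $M_k=-1$, where $U_k=-1$ and the map $M\mapsto M^{-3}$ is unramified. Hence $(1+U)^{|c|}$ divides $B_c(U)$, and in all cases $(1+U)^cB_c(U)$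 is a polynomial in $U$.

For $c=-Q_k$ this says $(1+U)^{Q_k}\mid A^-$. By degree and constant term $A^-=(1+U)^{Q_k}$. This is (b) for $k-1$. So $g=1+U_k$ in Theorem 2, and (9) gives $W^{a_k}=\theta_kW_{k-1}=W'_k$, which is (c) for $k-1$. (Theorem 2 works with power series in $U$; as each $(1+U)^cB_c$ is a polynomial, the expansion is the polynomial itself.)

**Step 4: the new support.** The line $\ell_k=c$ meets $\Delta_{k-1}$ in a segment $[\lambda(c),R(c)]$ directed along $+\gamma_k$, with $\lambda(c)\in[(-1,0),(0,-1)]$ and $R(c)\in[v_{k-1},(0,-1)]$, both affine in $c$. Multiplying $B_c$ by $(1+U)^c$ keeps its lowest exponent and moves its top exponent by $c$. So the new support on this line is in $[\lambda(c),R(c)+c\gamma_k]$. The end point $R(c)+c\gamma_k$ runs affinely from $v_{k-1}-Q_k\gamma_k=(-1,0)$ at $c=-Q_k$ to $(0,-1)+P_k\gamma_k=v_k$ at $c=P_k$. So it lies on the edge $[(-1,0),v_k]$ of $\Delta_k$, and by convexity the whole support is in $\Delta_k$. The component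 $c=P_k$ of $W_{k-1}$ is $y^{-1}$, and it becomes $y^{-1}(1+U_k)^{P_k}$. This gives (a) and the coefficient $1$ at $v_k$.

**Step 5: constancy on $[a_k,a_{k+1})$.** On $\Delta_k$ the minimum of $\ell_{k+1}$ is $-Q_{k+1}$, the value at $(-1,0)$ (Step 3 with $k+1$ in place of $k$; this part used only the triangle). So if $(-1,0)+m(P,Q)\in\Delta_k$ with $m\ge1$, then $\ell_{k+1}(P,Q)\ge0$, that is, $P/Q\ge a_{k+1}$. Hence for a wall $b\in(a_k,a_{k+1})$ with data $(P,Q)$, a Laurent polynomial supported in $\Delta_k$ has no term at any $(mP-1,mQ)$. Fix $D$. There are finitely many walls $b\in(a_k,a_{k+1})$ with $e\le D$; take them in increasing order. At each one $W^-\equiv W^{a_k}$ modulo $z^{D+1}$, so $\widetilde{\mathbf T}^-_{em}=0$ for $em\le D$, and by (10) nothing changes modulo $z^{D+1}$. Walls with $e>D$ change nothing modulo $z^{D+1}$ either. As $D$ is arbitrary, $W^a=W_k=W_k'$ on $[a_k,a_{k+1})$, which completes the induction. Parts (b) and (c) for $k$ come out of Step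 3 at the wall $a_{k+1}$. $\square$

## 11. One line in the triangle, and the drop in degree $F_{2k}$

For $k\ge1$ put $\beta_k=(F_{2k+2}-1,F_{2k-2})$, and let $b_k$ be the coefficient of $W_k$ at $\beta_k$. The coordinate sum of $\beta_k$ plus one is $F_{2k+2}+F_{2k-2}=3F_{2k}$. So if $b_k\ne0$, then $b_k=\widetilde{\mathbf T}^a_{F_{2k}}$ on $[a_k,a_{k+1})$. From the example in Section 10, $b_1=2$ (at $(2,0)$) and $b_2=4$ (at $(7,1)$).

For $k\ge2$ we have $\beta_k-\beta_{k-1}=(F_{2k+1},F_{2k-3})=\gamma_k$. Next, let $D_n=F_nF_{n+5}-F_{n+1}F_{n+4}$. Substituting $F_{n+5}=F_{n+4}+F_{n+3}$ and $F_{n+1}=F_n+F_{n-1}$ gives $D_n=F_nF_{n+3}-F_{n-1}F_{n+4}=-D_{n-1}$. As $D_1=8-5=3$, $D_n=3$ for all odd $n$. With $n=2k-3$,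
$$\ell_k(\beta_k)=\ell_k(\beta_{k-1})=F_{2k-3}F_{2k+2}-F_{2k+1}F_{2k-2}-Q_k=3-Q_k\qquad(k\ge2).\tag{13}$$

**Lemma 6.** For $k\ge2$ the components with $\ell_k=3-Q_k$ of $W_k$ and $W_{k-1}$ are $x^{\beta_{k-1}}B_k^+(U_k)$ and $x^{\beta_{k-1}}B_k^-(U_k)$, where
$$B_k^+=b_{k-1}+b_kU+F_{2k-1}U^2,\qquad B_k^-=(1+U)^{Q_k-3}B_k^+ .$$

*Proof.* The second formula follows from the first, as $W_k=\theta_kW_{k-1}$ multiplies this component by $(1+U_k)^{3-Q_k}$. For the first, measure positions along the line $\ell_k=3-Q_k$ in units of $\gamma_k$, starting where the coordinate sum is $-1$; one unit adds $3e_k$ to the coordinate sum. In both $\Delta_{k-1}$ and $\Delta_k$ the segment cut out by the line starts at position $0$. The length of the segment $\{\ell_k=c\}\cap\Delta_k$ is affine in $c$, equal to $0$ at $c=-Q_k$ and to $P_k$ at $c=P_k$. So here it is $\frac{3P_k}{P_k+Q_k}=\frac{P_k}{e_k}=\frac{F_{2k+1}}{F_{2k-1}}$. By (13) the lattice points on the line are $\beta_{k-1}+m\gamma_k$,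 at positions $\frac{3F_{2k-2}}{3e_k}+m=\frac{F_{2k-2}}{F_{2k-1}}+m$. As $0<F_{2k-2}<F_{2k-1}$ and $F_{2k-2}+2F_{2k-1}=F_{2k+1}$, those in $\Delta_k$ are $m=0,1,2$, and $m=2$ is exactly the right end.

In $\Delta_{k-1}$, too, only $m\ge0$ is possible, so $B_k^-$ is a polynomial in $U$, with constant term the coefficient of $W_{k-1}$ at $\beta_{k-1}$, which is $b_{k-1}$. Multiplying by $(1+U)^{3-Q_k}$ does not change the constant term, so the $m=0$ coefficient of $B_k^+$ is $b_{k-1}$. The point for $m=1$ is $\beta_k$, with coefficient $b_k$. The point for $m=2$ is $\beta_k+\gamma_k=(F_{2k+3}-1,F_{2k-1})=(-1,0)+\gamma_{k+1}$, with coefficient $Q_{k+1}=F_{2k-1}$ by Proposition 5(b). $\square$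

For $k=3$, Section 8 gives $B_3^-=4+5U$ and $B_3^+=(4+5U)(1+U)=4+9U+5U^2$, as the lemma says with $b_2=4$, $b_3=9$.

To find $b_k$ in general, we compute one coefficient near the vertex $v_k$ in two ways, once along a line of direction $\gamma_k$ and once along one of direction $\gamma_{k+1}$.

**Lemma 7.** $b_k=3F_{2k-2}$ for all $k\ge3$.

*Proof.* Let $k\ge2$. We show $b_{k+1}=3F_{2k}$.

*Along $\gamma_k$.* The segment $\{\ell_k=c\}\cap\Delta_{k-1}$ has length $Q_k$ at $c=-Q_k$ and $0$ at $c=P_k$, so at $c=P_k-3$ its length is $\frac{3Q_k}{P_k+Q_k}=\frac{Q_k}{e_k}=\frac{F_{2k-3}}{F_{2k-1}}<1$. Its right end is $(0,-1)+\gamma_{k-1}$: this point is on the edge $[(0,-1),v_{k-1}]$, and $\ell_k$ takes there the value $P_k-3$. As the segment is shorter than one unit, this is its only lattice point. By Proposition 5(a) its coefficient in $W_{k-1}$ is $P_{k-1}$. So the component of $W_k=\theta_kW_{k-1}$ on this line is $P_{k-1}\,x^{(0,-1)+\gamma_{k-1}}(1+U_k)^{P_k-3}$, with $P_k\ge5$.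 Hence $W_k$ has coefficient $P_{k-1}(P_k-3)$ at
$$(0,-1)+\gamma_{k-1}+(P_k-4)\gamma_k=v_k+\gamma_{k-1}-4\gamma_k .$$

*Along $\gamma_{k+1}$.* By Lemma 6 for $k+1$, $W_k$ has the component $x^{\beta_k}B_{k+1}^-(U_{k+1})$, where $B_{k+1}^-=(1+U)^{Q_{k+1}-3}(b_k+b_{k+1}U+F_{2k+1}U^2)$ is a polynomial, of degree $Q_{k+1}-1$. Expanding at $U=\infty$, with $F_{2k+1}=P_k$, its coefficient of $U^{Q_{k+1}-2}$ is $b_{k+1}+(Q_{k+1}-3)P_k$. It is the coefficient of $W_k$ at $\beta_k+(Q_{k+1}-2)\gamma_{k+1}$. By (12), $v_k=(-1,0)+Q_{k+1}\gamma_{k+1}$, so this point is $v_k+(F_{2k+2},F_{2k-2})-2\gamma_{k+1}$. From $F_{n+1}=F_n+F_{n-1}=2F_n-F_{n-2}$ for $n=2k+1$ and $n=2k-3$ we get $(F_{2k+2},F_{2k-2})=2\gamma_k-\gamma_{k-1}$. With $\gamma_{k+1}=3\gamma_k-\gamma_{k-1}$ the point is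
$$v_k+(2\gamma_k-\gamma_{k-1})-6\gamma_k+2\gamma_{k-1}=v_k+\gamma_{k-1}-4\gamma_k .$$

*Comparison.* It is the same point. Since $Q_{k+1}=F_{2k-1}=P_{k-1}$,
$$b_{k+1}=P_{k-1}(P_k-3)-(P_{k-1}-3)P_k=3(P_k-P_{k-1})=3(F_{2k+1}-F_{2k-1})=3F_{2k}.\qquad\square$$

**Proof of Theorem 1(iii).** Let $k\ge4$ and $d=F_{2k}$, and consider the wall $a_k=F_{2k+1}/F_{2k-3}$.

**Step 1: the numerators.** The point $\beta_k=\beta_{k-1}+\gamma_k$ has coordinate sum $3d-1$, and it carries the $U^1$ coefficients in Lemma 6. With Lemma 7 for $k$ and $k-1\ge3$, the coefficient of $W_{k-1}$ there is $b_k+(Q_k-3)b_{k-1}=3F_{2k-2}+3(F_{2k-3}-3)F_{2k-4}$, and that of $W_k$ is $b_k=3F_{2k-2}$. Both are nonzero. The only term of $F^\pm$ of degree $d$ has exponent $\Gamma^\pm_{3d-1}$, so $\Gamma^\pm_{3d-1}=\beta_k$ and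
$$\widetilde{\mathbf T}_d^-=3F_{2k-2}+3(F_{2k-3}-3)F_{2k-4},\qquad \widetilde{\mathbf T}_d^+=3F_{2k-2}.$$

**Step 2: the multiplicity is the same on both sides.** Put $i=F_{2k+2}-1$, the first coordinate of $\beta_k$. Compare (4), for the index $3d-1$, with (13): $P_k-\rho=3-Q_k$, so $\rho=P_k+Q_k-3=3e_k-3$. Thus $P_k\cdot3d=3e_ki+3e_k-3$, and subtracting $P_k=3e_k-Q_k$,
$$P_k(3d-1)=3e_ki+(Q_k-3),\qquad 0<Q_k-3<3e_k ,$$
where positivity uses $Q_k\ge Q_4=5$. By (3), $\Gamma^\pm_{3d-2}$ has first coordinate $i$ on both sides. So the last step is up, and $\mathrm{mult}=F_{2k-2}$ on both sides.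

**Step 3: the drop.** Dividing, $\mathbf T^a_{F_{2k}}$ jumps at $a_k$ from $3+\frac{3(F_{2k-3}-3)F_{2k-4}}{F_{2k-2}}$ to $3$. The difference is positive since $F_{2k-3}\ge5$. It tends to infinity with $k$, because $F_{2k-2}=2F_{2k-4}+F_{2k-5}\le3F_{2k-4}$, so the difference is at least $F_{2k-3}-3$. For $k=4$: $B_4^-=(1+U)^2(9+24U+13U^2)$ has $U$-coefficient $24+18=42$, and $\mathbf T^a_{21}$ drops from $\frac{42}8=\frac{21}4$ to $\frac{24}8=3$ at $a=34/5$. $\square$
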